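\title{Unbounded closed sets in the Hausdorff metric form a nonseparable Hilbert manifold}

\begin{abstract}
We prove that for every $m\ge 1$ the space of unbounded closed subsets of $\mathbb R^m$, with the topology of the Hausdorff metric, is a manifold modeled on the Hilbert space $\ell_2(2^{\aleph_0})$, and that each of its components is homeomorphic to $\ell_2(2^{\aleph_0})$. Combined with a theorem of Curtis on hyperspaces of compact sets, this determines the topological type of the space of all nonempty closed subsets of $\mathbb R^m$; the type does not depend on $m$. The proof verifies Toru\'nczyk's characterization of Hilbert manifolds by thickening a closed set and drilling small holes into it in a pattern that can be read off from the result. It works in every unbounded proper geodesic space in which short geodesics can be extended outside a bounded set.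
\end{abstract}

\section{The question and the results}\label{sec:intro}

Let $(X,d)$ be a metric space; the case of main interest is $\mathbb R^m$ with the Euclidean metric. Let $\operatorname{Cld}(X)$ be the set of nonempty closed subsets of $X$ and $\operatorname{Bd}(X)$ the set of nonempty bounded closed subsets. The Hausdorff distance
\[
d_H(A,A')=\max\Big\{\sup_{a\in A}d(a,A'),\ \sup_{a'\in A'}d(a',A)\Big\}
\]
measures how far a point of one set can be from the other set. It satisfies the axioms of a metric on $\operatorname{Cld}(X)$, except that it may take the value $\infty$. We write $\operatorname{Cld}_H(X)$ for $\operatorname{Cld}(X)$ with the topology whose basic open sets are the $d_H$-balls of finite radius; the metric $\min(d_H,1)$ induces this topology. The relation $d_H(A,A')<\infty$ is an equivalence relation, and we call its equivalence classes simply \emph{classes}. A class is a union of balls, hence open, and its complement is a union of classes, so it is also closed. The set $\operatorname{Bd}(X)$ is one class, and every other class consists of unbounded sets.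

Put $\kappa=2^{\aleph_0}$, and let $\ell_2(\kappa)$ be the Hilbert space of density $\kappa$, the \emph{density} of a space being the least cardinality of a dense subset. An \emph{$\ell_2(\kappa)$-manifold} is a metrizable space in which every point has an open neighborhood homeomorphic to an open subset of $\ell_2(\kappa)$.

Two extreme examples show what $\operatorname{Cld}_H(\mathbb R^m)$ looks like near an unbounded set. Let $e_1$ be a unit vector, let $0<\delta<\frac14$, and let $M$ run over the subsets of $\mathbb N=\{1,2,\dots\}$. Near the sparse set $A=\{ne_1:n\in\mathbb N\}$ we may add points: the sets $A\cup\{(n+\delta)e_1:n\in M\}$ lie within $\delta$ of $A$ and at distance $\delta$ from one another. Near the full set $A=\mathbb R^m$ nothing can be added, but we may remove balls: the complements of $\bigcup_{n\in M}\{x:|x-ne_1|<\delta\}$ lie within $\delta$ of $\mathbb R^m$ and at distance $\delta$ from one another. In both cases an unbounded set offers infinitely many places at which it can be changed independently, the Hausdorff metric records the largest change, and every neighborhood has density at least $\kappa$. The density cannot be larger, because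 $\mathbb R^m$ has only $\kappa$ closed subsets. For bounded sets the picture is different: finite sets of points with rational coordinates are dense in $\operatorname{Bd}(\mathbb R^m)$, so this class is separable. If the space of unbounded sets is a Hilbert manifold at all, the model one would guess is therefore $\ell_2(\kappa)$. The following question is posed in the paper of Kubis and Sakai \cite{KS}.

\medskip
\noindent\textbf{Question.} For $m>1$, is $\operatorname{Cld}_H(\mathbb R^m)\setminus\operatorname{Bd}(\mathbb R^m)$ an $\ell_2(2^{\aleph_0})$-manifold?
\medskip

The answer is yes, and the proof covers $m=1$ as well.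

\begin{theorem}\label{thm:A}
Let $m\ge1$ and let $\mathcal C$ be a class of unbounded closed subsets of $\mathbb R^m$. Then $\mathcal C$ is homeomorphic to $\ell_2(\kappa)$. Hence $\operatorname{Cld}_H(\mathbb R^m)\setminus\operatorname{Bd}(\mathbb R^m)$ is an $\ell_2(\kappa)$-manifold whose components are exactly these classes.
\end{theorem}

Let $Q=[0,1]^{\mathbb N}$ be the Hilbert cube, $D$ a discrete space of cardinality $\kappa$, and $\oplus$ the topological sum.

\begin{theorem}\label{thm:B}
For all $m\ge1$,
\[
\operatorname{Cld}_H(\mathbb R^m)\;\cong\;(Q\setminus\{pt\})\oplus\big(D\times\ell_2(\kappa)\big).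
\]
In particular the topological type of $\operatorname{Cld}_H(\mathbb R^m)$ does not depend on $m$. A point $A$ of $\operatorname{Cld}_H(\mathbb R^m)$ has a neighborhood homeomorphic to an open subset of $\ell_2(\kappa)$ if and only if $A$ is unbounded.
\end{theorem}

Little of the geometry of $\mathbb R^m$ is needed. A metric space $X$ is \emph{proper} if its closed balls are compact, and \emph{geodesic} if any two points $x,x'$ are joined by an isometric copy of the interval $[0,d(x,x')]$, called a geodesic. Consider the following condition.
\begin{itemize}
\item[(E)] There are $s_0\in(0,1]$ and a bounded set $K\subset X$ such that, whenever $p\in X\setminus K$ and $d(p,x)<\rho\le s_0$, some $y\in X$ satisfies $d(p,y)=\rho$ and $d(x,y)=\rho-d(p,x)$.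
\end{itemize}
In words: a point $x$ of a small ball whose center lies outside $K$ can be pushed radially to the boundary sphere.

\begin{theorem}\label{thm:C}
Let $X$ be an unbounded proper geodesic metric space satisfying \textup{(E)}. Then the conclusions of Theorems~\ref{thm:A} and~\ref{thm:B} hold with $\mathbb R^m$ replaced by $X$.
\end{theorem}

A finite-dimensional normed space of positive dimension is unbounded, proper and geodesic, and it satisfies (E) with $K=\emptyset$ and $s_0=1$: take $y=p+\rho u$, where $u=(x-p)/\|x-p\|$ if $x\ne p$ and $u$ is any unit vector if $x=p$. Theorems~\ref{thm:A} and~\ref{thm:B} are thus special cases of Theorem~\ref{thm:C}, which is what we prove. A reader interested only in $\mathbb R^m$ may read ``segment'' for ``geodesic'' and put $K=\emptyset$, $s_0=1$ throughout.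

Toru\'nczyk's theorem, recalled in Section~\ref{sec:tools}, reduces the problem to two statements about an unbounded class: it is an absolute retract (Section~\ref{sec:AR}), and its identity map can be approximated by $\kappa$ maps whose images stay apart. The second statement is the heart of the matter; it is worked out on the line in Section~\ref{sec:model} and proved in Section~\ref{sec:general}. Section~\ref{sec:proof} assembles the proof, and Section~\ref{sec:examples} gives further spaces satisfying (E) and discusses the hypotheses.

\section{Tools}\label{sec:tools}

Through Section~\ref{sec:proof}, $X$ is an unbounded proper geodesic space satisfying (E). We write $B(p,\rho)$ for the open ball, with $B(p,0)=\emptyset$, and $\bar B(p,\rho)$ for the closed ball. For $A\in\operatorname{Cld}(X)$ and $t\ge0$ the \emph{$t$-thickening} of $A$ is the closed set $N_t(A)=\{x:d(x,A)\le t\}$. It contains $A$, so $d_H(N_t(A),A)\le t$ and $N_t(A)$ lies in the class of $A$.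

\subsection*{The Hausdorff metric}
\begin{itemize}
\item[(H1)] Distances to a nonempty closed set $A$ are attained, since $A\cap\bar B(x,d(x,A)+1)$ is compact. Hence, if $d_H(A,A')\le h<\infty$, every $a\in A$ has a point $a'\in A'$ with $d(a,a')\le h$.
\item[(H2)] $|d(p,A)-d(p,A')|\le d_H(A,A')$, because $d(p,A')\le d(p,a)+d(a,A')$ for every $a\in A$, and symmetrically.
\item[(H3)] $d_H(\bigcup_iA_i,\bigcup_iA_i')\le\max_id_H(A_i,A_i')$ for finite unions, because a point of $A_i$ is within $d_H(A_i,A'_i)$ of $A'_i$, and symmetrically.
\item[(H4)] Every class is a complete metric space under $d_H$. Indeed $X$ is complete, being proper, and it is a standard fact that the closed subsets of a complete metric space are complete under $d_H$; a class is closed.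
\item[(H5)] $|\operatorname{Cld}(X)|\le\kappa$. Indeed $X$ is a countable union of compact balls, so it has a countable base, and every open set is a union of basic sets.
\end{itemize}

We shall encode $\kappa$ labels as subsets of $\mathbb N$. Fix an \emph{almost disjoint family} $\mathcal M$: a family of $\kappa$ infinite subsets of $\mathbb N$ any two of which have finite intersection. One exists: identify $\mathbb N$ with the set of finite binary words and assign to each infinite binary sequence the set of its initial segments. All we use is that $M\setminus M'$ is infinite for distinct $M,M'\in\mathcal M$.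

\subsection*{Infinite-dimensional topology}
A metrizable space $Y$ is an \emph{absolute retract} (AR), respectively an \emph{absolute neighborhood retract} (ANR), if, whenever $Y$ is embedded as a closed subset of a metrizable space $Z$, it is a retract of $Z$, respectively of a neighborhood of $Y$ in $Z$. Maps are continuous. If $\mathcal U$ is an open cover of $Y$, two maps $f,g$ into $Y$ are \emph{$\mathcal U$-close} if for every point $z$ of the domain some member of $\mathcal U$ contains both $f(z)$ and $g(z)$. An indexed family $\{F_\alpha\}$ of subsets of $Y$ is \emph{locally finite}, respectively \emph{discrete}, if every point of $Y$ has a neighborhood that meets $F_\alpha$ for finitely many indices $\alpha$, respectively for at most one index $\alpha$. Let $I=[0,1]$. We use Toru\'nczyk's characterization \cite{To} in the form given in \cite{BZ}.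

\begin{theorem}[Toru\'nczyk]\label{thm:T}
A completely metrizable ANR $Y$ of density $\kappa$ is an $\ell_2(\kappa)$-manifold if the following hold for every open cover $\mathcal U$ of $Y$.
\begin{itemize}
\item[(a)] There are maps $f_n:Y\to Y$, $n\in\mathbb N$, each $\mathcal U$-close to the identity, such that $\{f_n(Y)\}_{n}$ is locally finite.
\item[(b)] For every $n$ and every family of maps $f_\alpha:I^n\to Y$, $\alpha<\kappa$, there are maps $f'_\alpha:I^n\to Y$ with $f'_\alpha$ $\mathcal U$-close to $f_\alpha$ such that $\{f'_\alpha(I^n)\}_{\alpha<\kappa}$ is discrete.
\end{itemize}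
\end{theorem}

\begin{theorem}[Henderson--Schori \cite{HS}]\label{thm:HS}
Connected $\ell_2(\kappa)$-manifolds of the same homotopy type are homeomorphic. In particular, a contractible $\ell_2(\kappa)$-manifold is homeomorphic to $\ell_2(\kappa)$.
\end{theorem}

The \emph{Vietoris topology} on the nonempty compact subsets of a space $Y$ is generated by the sets $\{L:L\subset U\}$ and $\{L:L\cap U\neq\emptyset\}$ with $U\subset Y$ open. If $Y$ is a metric space, it is the topology induced by $d_H$. The next result is needed only for the bounded class.

\begin{theorem}[Curtis \cite{Cu}]\label{thm:Cu}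
If $Y$ is noncompact, connected, locally connected, locally compact and metrizable, then the space of nonempty compact subsets of $Y$ with the Vietoris topology is homeomorphic to $Q\setminus\{pt\}$.
\end{theorem}

\section{Every class is an absolute retract}\label{sec:AR}

A class has no linear structure in which to form averages. Two operations replace it: finite unions, which are continuous by (H3), and thickening, which is continuous because $X$ is geodesic.

\begin{lemma}\label{lem:thick}
If $d_H(A,A')<\infty$ and $t,t'\ge0$, then $d_H(N_t(A),N_{t'}(A'))\le|t-t'|+d_H(A,A')$.
\end{lemma}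

\begin{proof}
Let $h=d_H(A,A')$ and $x\in N_t(A)$. By (H1) there are $a\in A$ with $d(x,a)\le t$ and $a'\in A'$ with $d(a,a')\le h$, so $d(x,a')\le t+h$. If $d(x,a')\le t'$, then $x\in N_{t'}(A')$. Otherwise let $x'$ be the point of a geodesic from $x$ to $a'$ with $d(x',a')=t'$. Then $x'\in N_{t'}(A')$ and $d(x,x')=d(x,a')-t'\le t-t'+h$. Exchanging the roles of $(A,t)$ and $(A',t')$ gives the other half.
\end{proof}

Here is how the two operations join $A$ to $A'$ when $h=d_H(A,A')<\infty$. Switching abruptly from $A$ to $A\cup A'$ is a jump. But if we first thicken $A$ to $N_h(A)$, then $A'$ is swallowed, $A'\subset N_h(A)$, and adding it changes nothing. So we grow $N_t(A)$ for $t$ from $0$ to $h$, then $N_h(A)\cup N_t(A')$ for $t$ from $0$ to $h$, and arrive at $N_h(A)\cup N_h(A')$, which is symmetric in $A$ and $A'$; the same path from $A'$, reversed, completes the journey. The next proof does this for finitely many sets at once: a set joins the union only at a moment when the thickening of another set already contains it.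

\begin{proposition}\label{prop:AR}
Let $\mathcal C$ be a class, $(Z,d_Z)$ a metric space and $Y\subset Z$ a nonempty closed set. Every map $f:Y\to\mathcal C$ extends to a map $F:Z\to\mathcal C$. Consequently $\mathcal C$ is a contractible AR, and the classes are the components of $\operatorname{Cld}_H(X)$.
\end{proposition}

\begin{proof}
\emph{A cover that becomes fine near $Y$.} Metric spaces are paracompact, so the cover of $Z\setminus Y$ by the balls $B(z,d_Z(z,Y)/4)$ has a locally finite open refinement $\{U_i\}$, say $U_i\subset B(z_i,d_Z(z_i,Y)/4)$. Choose $y_i\in Y$ with $d_Z(z_i,y_i)<2d_Z(z_i,Y)$ and put $A_i=f(y_i)$. If $z\in U_i$, then $d_Z(z,Y)\ge\frac34d_Z(z_i,Y)$, so $d_Z(z,y_i)\le\frac94d_Z(z_i,Y)\le3d_Z(z,Y)$. Hence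
\begin{equation}\label{eq:fine}
d_Z(y,y_i)\le 4\,d_Z(y,z)\qquad\text{for }y\in Y,\ z\in U_i .
\end{equation}

\emph{Weights and radius.} On $Z\setminus Y$ let $\lambda_i(z)=d_Z(z,Z\setminus U_i)$, which is continuous and positive exactly on $U_i$. By local finiteness $\Lambda=\max_i\lambda_i$ is locally a maximum of finitely many continuous functions; it is continuous and positive. Put $u_i=\lambda_i/\Lambda$. Then $0\le u_i\le1$, and for each $z$ some index $i_*$ has $u_{i_*}(z)=1$. The set $A_i$ will join the union when $u_i$ reaches $\frac12$, and the thickening radius must have reached its full size before that. So let $v_i=\min(1,4u_i)$ and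
\[
R(z)=\max_{i,l}\ v_i(z)\,v_l(z)\,d_H(A_i,A_l).
\]
A term vanishes unless $z\in U_i\cap U_l$, so $R$ is again locally a finite maximum of continuous functions, and
\begin{equation}\label{eq:R}
d_H(A_i,A_l)\le R(z)\qquad\text{if }u_i(z),u_l(z)\ge\tfrac14 .
\end{equation}

\emph{The extension.} Put $F=f$ on $Y$. For $z\in Z\setminus Y$ let $t_i(z)=R(z)\max(0,2u_i(z)-1)\in[0,R(z)]$ and
\[
F(z)=\bigcup\{N_{t_i(z)}(A_i):u_i(z)\ge\tfrac12\}.
\]
The union is finite and contains the term $N_{R(z)}(A_{i_*})$, so $F(z)\in\mathcal C$ by (H3).

\emph{Continuity on $Z\setminus Y$.} Fix $z_0$ and let $J=\{i:u_i(z_0)\ge\frac12\}$. Only finitely many $u_i$ are nonzero near $z_0$, so there is a neighborhood $V$ of $z_0$ on which $u_i<\frac12$ for $i\notin J$ and $u_i>\frac14$ for $i\in J$. Let $z\in V$. The indices occurring in $F(z)$ lie in $J$. If $i\in J$ does not occur, then $t_i(z)=0$, and \eqref{eq:R} gives $N_{t_i(z)}(A_i)=A_i\subset N_{R(z)}(A_{i_*})\subset F(z)$. Therefore $F(z)=\bigcup_{i\in J}N_{t_i(z)}(A_i)$ on $V$, with the fixed finite index set $J$, and this is continuous by Lemma~\ref{lem:thick} and (H3).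

\emph{Continuity at $y\in Y$.} For $z\in Z\setminus Y$ let $\omega(z)=\max\{d_H(A_i,f(y)):z\in U_i\}$. By the triangle inequality $R(z)\le2\omega(z)$, and each term of $F(z)$ is within $R(z)+\omega(z)$ of $f(y)$. So $d_H(F(z),f(y))\le3\omega(z)$ by (H3). By \eqref{eq:fine} and the continuity of $f$ at $y$, $\omega(z)\to0$ as $z\to y$.

\emph{Consequences.} If $\mathcal C$ is closed in a metrizable space $Z$, an extension of the identity of $\mathcal C$ is a retraction, so $\mathcal C$ is an AR. The map on $\mathcal C\times\{0,1\}$ that is the identity on one end and constant on the other extends to $\mathcal C\times I$, so $\mathcal C$ is contractible, hence connected. Connected clopen sets that partition a space are its components.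
\end{proof}

\section{Labels made of holes: the line at a single scale}\label{sec:model}

Both approximation conditions in Theorem~\ref{thm:T} follow from one statement.

\begin{proposition}\label{prop:disc}
Let $\mathcal C$ be a class of unbounded sets and $\mathcal U$ an open cover of $\mathcal C$. There are maps $g_M:\mathcal C\to\mathcal C$, $M\in\mathcal M$, each $\mathcal U$-close to the identity, such that the family $\{g_M(\mathcal C)\}_{M\in\mathcal M}$ is discrete.
\end{proposition}

Indeed, countably many of the $g_M$ give (a), since a discrete family is locally finite. For (b), index $\mathcal M$ as $\{M_\alpha\}_{\alpha<\kappa}$ and put $f'_\alpha=g_{M_\alpha}\circ f_\alpha$; this map is $\mathcal U$-close to $f_\alpha$ and its image lies in $g_{M_\alpha}(\mathcal C)$.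

The proposition asks for more than the examples of Section~\ref{sec:intro} provide. It compares $g_M(A)$ with $g_{M'}(A')$ for \emph{unrelated} sets $A,A'$. So $g_M$ must change $A$ slightly and continuously, in such a way that the label $M$ can be read from $g_M(A)$ without knowing $A$, even after a small error. Adding points at prescribed places leaves no trace if $A$ already contains them, and removing balls at prescribed places leaves no trace if $A$ misses them. The remedy is to do one after the other. Thickening $A$ erases its fine structure and creates solid room around each of its points; holes drilled into this room at prescribed places are visible; and where no holes are drilled, the thickened set visibly has none.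

We carry this out for $X=\mathbb R$, the class $\mathcal C$ of $\mathbb R$ itself, and a permitted displacement of $2$, which suffices for the cover of $\mathcal C$ by balls of radius $3$. The \emph{windows} $W_k=[2k^2-k,2k^2+k]$, $k\in\mathbb N$, are separated by gaps of length $2k+1\ge3$. For $M\in\mathcal M$ and $A\in\mathcal C$ put
\begin{gather*}
\rho_p(A)=\min\{\tfrac14,\max(0,2-d(p,A))\},\\
g_M(A)=N_2(A)\setminus\bigcup_{k\in M}\ \bigcup_{p\in\mathbb Z\cap W_k}\big(p-\rho_p(A),\,p+\rho_p(A)\big).
\end{gather*}
The integers in the windows with $k\in M$ are punched out, and a hole shrinks to nothing as its center approaches the edge of $N_2(A)$; see Figure~\ref{fig:line}. The shrinking is needed for continuity. With a hole of fixed radius, the set $[t-2,t+2]\setminus(\frac74,\frac94)$ has largest point $\frac74$ for $t$ slightly below $\frac14$ and acquires the point $\frac94$ at $t=\frac14$, a jump of size $\frac12$. With our choice the endpoints $p\pm\rho_p(A)$ of a nonempty hole always survive: their distance to $A$ is at most $d(p,A)+\rho_p(A)\le2$, and they lie in no other hole.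

\begin{figure}[ht]
\centering
\begin{tikzpicture}[xscale=2]
\foreach \x in {-2,-1,0,1,2} \draw[dotted] (\x,-0.2)--(\x,1.3);
\node[below] at (-2,-0.2) {$n-2$};
\node[below] at (-1,-0.2) {$n-1$};
\node[below] at (0,-0.2) {$n$};
\node[below] at (1,-0.2) {$n+1$};
\node[below] at (2,-0.2) {$n+2$};
\draw[line width=2pt] (-1.85,1)--(2.15,1);
\draw (0.15,0.88)--(0.15,1.12) node[above] {$a$};
\draw[line width=2pt] (-1.85,0.2)--(-1.25,0.2) (-0.75,0.2)--(-0.25,0.2) (0.25,0.2)--(0.75,0.2) (1.25,0.2)--(1.85,0.2);
\draw[line width=2pt] (2.13,0.2)--(2.17,0.2);
\node[right] at (2.3,1) {$k\notin M$};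
\node[right] at (2.3,0.2) {$k\in M$};
\end{tikzpicture}
\caption{The set $g_M(A)\subset\mathbb R$ inside a window $W_k$, near an isolated point $a=n+0.15$ of $A$, with $n$ an integer. If $k\notin M$ it is the interval $[a-2,a+2]$. If $k\in M$, holes of radius $\frac14$ are removed around $n-1,n,n+1$ and a hole of radius $0.15$ around $n+2$; the right endpoint $a+2$ remains.}\label{fig:line}
\end{figure}

\begin{example}\label{ex:line}
If $M\ne M'$, then $d_H(g_M(A),g_{M'}(A'))\ge\frac14$ for all $A,A'\in\mathcal C$.

Let $C=g_M(A)$ and $C'=g_{M'}(A')$, and suppose that $d_H(C,C')<\frac14$. Since $M\setminus M'$ is infinite, it contains some $k\ge d_H(A,\mathbb R)+2$, and there is $a\in A$ with $|a-2k^2|\le k-2$. Either $a\in C$ or $a$ lies in a hole and is within $\frac14$ of one of its endpoints; so there is $c'\in C'$ with $|a-c'|<\frac12$. Now $c'$ lies in an interval $[a'-2,a'+2]$ with $a'\in A'$. This interval contains $[c'-1,c']$ or $[c',c'+1]$, hence an integer $p$ with $|p-c'|\le1$. Then $|p-a|<\frac32$, so $p\in W_k$. As $k\notin M'$, no hole of $C'$ meets $W_k$, and $p\in C'$. As $k\in M$ and $2-d(p,A)>\frac12$, the set $C$ misses $(p-\frac14,p+\frac14)$.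 Thus $d_H(C,C')\ge d(p,C)\ge\frac14$, a contradiction.
\end{example}

The example explains two choices. The distance $d_H(A,\mathbb R)$ is finite for each $A\in\mathcal C$ but unbounded on $\mathcal C$; the windows grow so that every $A$ reaches deep into all but finitely many of them, and $M\setminus M'$ is infinite so that one of those windows distinguishes $M$ from $M'$.

\section{Proof of the discrete approximation property}\label{sec:general}

We now prove Proposition~\ref{prop:disc}. Replacing $\mathbb Z$ by a separated net and the endpoints of holes by condition (E) is routine. The new difficulty is that the permitted displacement $r(A)$ depends on $A$ and need not be bounded below. A net point must lie deep inside $N_{r(A)}(A)$, so the mesh of the net must be small compared with $r(A)$, and a net cannot be refined continuously. We therefore use all scales at once and reserve infinitely many windows for each. In windows whose scale is too coarse for $A$ the holes are cut down to radius at most $r(A)$ and do no harm; the label is read in the windows whose scale is fine enough.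

\subsection*{Data depending only on the class}
Fix $A_0\in\mathcal C$, and let $s_0$ and $K$ be as in (E). Choose inductively $w_k\in A_0$, $k\in\mathbb N$, with
\[
d(w_k,w_l)>k+l+2\quad(k\ne l),\qquad\bar B(w_k,k)\cap K=\emptyset .
\]
At step $k$ these conditions exclude only a bounded set, and $A_0$ is unbounded. Points in different windows $W_k=\bar B(w_k,k)$ are more than $2$ apart.

Fix a bijection $k\mapsto(j(k),n(k))$ of $\mathbb N$ onto $\mathbb N\times\mathbb N$. We call $j(k)$ the \emph{scale} of the window $W_k$, and say that $W_k$ is \emph{$M$-active} if $n(k)\in M$. For $M\ne M'$ in $\mathcal M$ and every $j$, infinitely many windows of scale $j$ are $M$-active but not $M'$-active.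

Put $\mu_j=2^{-j}$ and $\sigma_j=s_0\mu_j/4\le\frac18$. Let $P_j\subset X$ be a maximal set whose points are pairwise at distance at least $\mu_j$ (Zorn's lemma). By maximality, every point of $X$ is at distance less than $\mu_j$ from some point of $P_j$. Let $P^k=P_{j(k)}\cap W_k$, let $\sigma_p=\sigma_{j(k)}$ for $p\in P^k$, and let $P_M$ be the union of the $P^k$ over the $M$-active windows. For distinct $p,q\in\bigcup_kP^k$,
\begin{equation}\label{eq:spacing}
d(p,q)>\sigma_p+\sigma_q :
\end{equation}
in one window of scale $j$ we have $d(p,q)\ge\mu_j>2\sigma_j$, and in different windows $d(p,q)>2$.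

\subsection*{The maps}
Given $\mathcal U$, call $t\in(0,1]$ \emph{admissible} for $A\in\mathcal C$ if the open $d_H$-ball of radius $t$ about $A$ lies in a member of $\mathcal U$, and let $e(A)>0$ be the supremum of such $t$. If $t$ is admissible for $A$ and $h=d_H(A,A')<t$, then $t-h$ is admissible for $A'$; so $e(A')\ge e(A)-h$, and $e$ is $1$-Lipschitz. Put $r=e/2$. Then $r:\mathcal C\to(0,\frac12]$ is $\frac12$-Lipschitz. For $M\in\mathcal M$, $A\in\mathcal C$ and $p\in P_M$ define
\[
\rho_p(A)=\min\{\sigma_p,\max(0,r(A)-d(p,A))\},\qquad
g_M(A)=N_{r(A)}(A)\setminus\bigcup_{p\in P_M}B(p,\rho_p(A)).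
\]
The balls $B(p,\rho_p(A))$ are the \emph{holes} of $g_M(A)$. Their union is open, so $g_M(A)$ is closed. The following lemma is the only place where (E) enters.

\begin{lemma}[Leaving a hole]\label{lem:exit}
If $p\in P_M$ and $x\in B(p,\rho_p(A))$, then some $y\in g_M(A)$ has $d(x,y)=\rho_p(A)-d(p,x)$.
\end{lemma}

\begin{proof}
Let $\rho=\rho_p(A)>0$. Since $p\notin K$ and $\rho\le\sigma_p\le s_0$, condition (E) gives $y$ with $d(p,y)=\rho$ and $d(x,y)=\rho-d(p,x)$. From $0<\rho\le r(A)-d(p,A)$ we get $d(y,A)\le\rho+d(p,A)\le r(A)$. The point $y$ is not in the open ball $B(p,\rho)$, and for $q\neq p$ in $P_M$, \eqref{eq:spacing} gives $d(y,q)>\sigma_q\geq\rho_q(A)$. So $y\in g_M(A)$.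
\end{proof}

\begin{lemma}\label{lem:close}
We have $g_M(A)\in\mathcal C$ and $d_H(g_M(A),A)\le r(A)$, and some member of $\mathcal U$ contains both $A$ and $g_M(A)$.
\end{lemma}

\begin{proof}
Points of $g_M(A)$ are within $r(A)$ of $A$. A point $a\in A$ either lies in no hole, and then in $g_M(A)$, or lies in a hole $B(p,\rho_p(A))$, and then is within $\rho_p(A)\le r(A)$ of $g_M(A)$ by Lemma~\ref{lem:exit}. So $g_M(A)$ is nonempty and $d_H(g_M(A),A)\le r(A)$. Since $r(A)<e(A)$, some admissible $t$ exceeds $r(A)$, and the ball of radius $t$ about $A$ contains both sets.
\end{proof}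

\begin{lemma}\label{lem:cont}
The map $g_M$ is continuous.
\end{lemma}

\begin{proof}
Let $A,A'\in\mathcal C$ and $h=d_H(A,A')+|r(A)-r(A')|$. By (H2), and because taking the maximum or minimum with a constant does not increase differences, $|\rho_p(A)-\rho_p(A')|\le h$ for all $p\in P_M$. Let $x\in g_M(A)$. By Lemma~\ref{lem:thick} and (H1) there is $x'\in N_{r(A')}(A')$ with $d(x,x')\le h$. If $x'$ lies in no hole of $g_M(A')$, then $x'\in g_M(A')$. Otherwise $x'\in B(p,\rho')$ with $\rho'=\rho_p(A')$, and $x'$ cannot be deep in this hole, because $x$ avoids the corresponding hole of $g_M(A)$: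
\[
d(x',p)\ge d(x,p)-h\ge\rho_p(A)-h\ge\rho'-2h .
\]
Lemma~\ref{lem:exit} gives $y\in g_M(A')$ with $d(x',y)=\rho'-d(p,x')\le2h$. In both cases $d(x,g_M(A'))\le3h$. By symmetry $d_H(g_M(A),g_M(A'))\le3h\le\frac92d_H(A,A')$.
\end{proof}

\subsection*{Reading the label}
The next lemma is Example~\ref{ex:line} at scale $j$. We look for a net point $p$ that lies deep in the thickening of $A$ and also somewhere in the thickening of $A'$. The point $c'\in C'$ found near $a\in A$ may lie on the outer edge of $N_{r(A')}(A')$, so a net point close to $c'$ may fall outside. We therefore step back from $c'$ toward $A'$ by one mesh width before choosing $p$.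

\begin{lemma}[Separation]\label{lem:sep}
Let $M\ne M'$ in $\mathcal M$, let $A,A'\in\mathcal C$ and $j\in\mathbb N$, and suppose that $r(A),r(A')\ge4\mu_j$. Then $d_H(g_M(A),g_{M'}(A'))\ge\sigma_j$.
\end{lemma}

\begin{proof}
Write $\mu=\mu_j$, $\sigma=\sigma_j\le\mu/4$, $r=r(A)$, $r'=r(A')$, $C=g_M(A)$, $C'=g_{M'}(A')$, and suppose that $d_H(C,C')<\sigma$. Choose a window $W_k$ of scale $j$ that is $M$-active, not $M'$-active, and has $k\ge d_H(A,A_0)+2$. By (H1) there is $a\in A$ with $d(a,w_k)\le k-2$.

First, $d(a,C)\le\sigma$. This is clear if $a$ lies in no hole of $C$. If $a\in B(p_0,\rho_{p_0}(A))$ with $p_0\in P^l$, then $d(a,p_0)<\frac18$ and $a\in W_k$ force $l=k$; so $\rho_{p_0}(A)\le\sigma$, and Lemma~\ref{lem:exit} applies. Hence there is $c'\in C'$ with $d(a,c')<2\sigma$.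

Choose $a'\in A'$ with $d(c',a')\le r'$. Let $q$ be the point of a geodesic from $c'$ to $a'$ with $d(c',q)=\min(\mu,d(c',a'))$, and choose $p\in P_j$ with $d(p,q)<\mu$.

\emph{The point $p$ lies in $P^k$ and close to $A$.} We have
\[
d(p,a)\le d(p,q)+d(q,c')+d(c',a)<2\mu+2\sigma<3\mu<2 .
\]
So $d(p,w_k)<k$, and $p\in P_j\cap W_k=P^k$.

\emph{The point $p$ lies in $C'$.} If $d(c',a')\ge\mu$, then $d(q,a')\le r'-\mu$ and $d(p,a')<r'$. Otherwise $q=a'$ and $d(p,a')<\mu\le r'$. In both cases $p\in N_{r'}(A')$. Since $W_k$ is not $M'$-active, every hole of $C'$ is centered in another window, at distance more than $2$ from $p$, and has radius at most $\frac18$. So $p\in C'$.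

\emph{The point $p$ is far from $C$.} Since $W_k$ is $M$-active, $p\in P_M$. Moreover $r-d(p,A)>4\mu-3\mu>\sigma$, so $\rho_p(A)=\sigma$ and $B(p,\sigma)\cap C=\emptyset$.

Thus $d_H(C,C')\ge d(p,C)\ge\sigma$, a contradiction.
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:disc}]
By Lemmas~\ref{lem:close} and~\ref{lem:cont} it remains to prove discreteness. Let $G\in\mathcal C$. To apply Lemma~\ref{lem:sep} we need a lower bound for $r(A)$ valid for all $A$ whose image comes near $G$; here it matters that the Lipschitz constant of $r$ is less than $1$. Choose $j$ with $4\mu_j\le r(G)/3$ and put $\eta=\min\{r(G),\sigma_j/2\}$. Suppose that $d_H(g_M(A),G)<\eta$. Then $d_H(A,G)\le r(A)+\eta$ by Lemma~\ref{lem:close}, so $r(A)\ge r(G)-\frac12(r(A)+\eta)$, that is,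
\[
\tfrac32r(A)\ge r(G)-\tfrac12\eta\ge\tfrac12r(G).
\]
Hence $r(A)\ge r(G)/3\ge4\mu_j$. If also $d_H(g_{M'}(A'),G)<\eta$, the same computation gives $r(A')\ge4\mu_j$, while $d_H(g_M(A),g_{M'}(A'))<2\eta\le\sigma_j$. Lemma~\ref{lem:sep} forces $M=M'$. So the ball of radius $\eta$ about $G$ meets $g_M(\mathcal C)$ for at most one $M$.
\end{proof}

\section{Proof of the main theorem}\label{sec:proof}

\begin{proof}[Proof of Theorem~\ref{thm:C}]
\emph{Unbounded classes.} Let $\mathcal C$ be a class of unbounded sets. By (H4) and Proposition~\ref{prop:AR} it is a completely metrizable contractible AR, in particular an ANR. Its density is at most $\kappa$ by (H5). For the reverse inequality apply the construction of Section~\ref{sec:general} to the cover $\mathcal U=\{\mathcal C\}$. Then $r\equiv\frac12=4\mu_3$, and by Lemma~\ref{lem:sep} the $\kappa$ points $g_M(A_0)$ are pairwise at distance at least $\sigma_3$; a dense set must meet each of the disjoint balls of radius $\sigma_3/2$ about them. Proposition~\ref{prop:disc} gives conditions (a) and (b) of Theorem~\ref{thm:T}. So $\mathcal C$ is an $\ell_2(\kappa)$-manifold, and $\mathcal C\cong\ell_2(\kappa)$ by Theorem~\ref{thm:HS}.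 The space $\operatorname{Cld}_H(X)\setminus\operatorname{Bd}(X)$ is metrizable and is the disjoint union of these classes, which are open and, by Proposition~\ref{prop:AR}, are its components. This gives the conclusions of Theorem~\ref{thm:A}.

\emph{The number of unbounded classes.} It is at most $\kappa$ by (H5). Since $X$ is unbounded, we can choose $x_n\in X$ inductively with $d(x_n,x_i)\ge n$ for all $i<n$; then $d(x_n,x_l)\ge\max(n,l)$ for $n\ne l$. For $M\in\mathcal M$ the set $T_M=\{x_n:n\in M\}$ is closed, its points being pairwise at distance at least $1$, and unbounded. If $M\ne M'$ and $n\in M\setminus M'$, then $d(x_n,T_{M'})\ge n$; as $M\setminus M'$ is infinite, $d_H(T_M,T_{M'})=\infty$. So there are exactly $\kappa$ unbounded classes, and their union is homeomorphic to $D\times\ell_2(\kappa)$.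

\emph{The bounded class.} As $X$ is proper, $\operatorname{Bd}(X)$ is the space of nonempty compact sets, and $d_H$ induces the Vietoris topology on it. The space $X$ is noncompact (it is unbounded), locally compact (it is proper), and connected and locally connected (a geodesic from the center of a ball to a point of the ball stays in the ball). By Theorem~\ref{thm:Cu}, $\operatorname{Bd}(X)\cong Q\setminus\{pt\}$. Since $\operatorname{Bd}(X)$ is clopen, the decomposition in Theorem~\ref{thm:B} follows.

\emph{Points with Hilbert neighborhoods.} If $A$ is unbounded, its class is an open neighborhood homeomorphic to $\ell_2(\kappa)$. Let $A$ be bounded and suppose that a neighborhood $V$ of $A$ is homeomorphic to an open subset of $\ell_2(\kappa)$. Choose an open set $O$ with $A\in O\subset V\cap\operatorname{Bd}(X)$. It is locally compact, being open in $\operatorname{Bd}(X)\cong Q\setminus\{pt\}$, and it is homeomorphic to a nonempty open subset of $\ell_2(\kappa)$, being open in $V$. But no point $x\in\ell_2(\kappa)$ has a compact neighborhood: if $(e_n)$ is an orthonormal sequence, every neighborhood of $x$ contains, for some $\varepsilon>0$, the sequence $x+\varepsilon e_n$,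 which has no convergent subsequence. This contradiction completes the proof.
\end{proof}

\section{Examples and the role of the hypotheses}\label{sec:examples}

Besides finite-dimensional normed spaces of positive dimension, the following spaces satisfy the hypotheses of Theorem~\ref{thm:C}. For each of them $\operatorname{Cld}_H(X)\cong(Q\setminus\{pt\})\oplus(D\times\ell_2(\kappa))$.

\begin{example}
\emph{The half-line $[0,\infty)$.} Take $K=[0,1]$ and $s_0=1$. For $p>1$ let $y=p+\rho$ if $x\ge p$ and $y=p-\rho>0$ if $x<p$.
\end{example}

\begin{example}
\emph{Locally finite infinite simplicial trees without leaves, with unit edges and the path metric.} A ball meets only finitely many edges, by local finiteness and induction on the radius; so the tree is proper and, being infinite, unbounded. Arcs in a tree are geodesics. Every vertex has at least two edges, so the arc from $p$ to $x$ can be prolonged beyond $x$ to an arc of length $\rho$; its endpoint is the required $y$. Thus (E) holds with $K=\emptyset$ and $s_0=1$.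
\end{example}

\begin{example}
\emph{Noncompact connected complete Riemannian manifolds with positive injectivity radius.} By the Hopf--Rinow theorem such a manifold is proper and geodesic; being proper and noncompact, it is unbounded. Take $K=\emptyset$ and $s_0\le1$ below the injectivity radius. Write $x=\exp_p(sv)$ with $v$ a unit vector and $s=d(p,x)$, and let $y=\exp_p(\rho v)$. The geodesic $t\mapsto\exp_p(tv)$, $0\le t\le\rho$, is minimizing, so $d(p,y)=\rho$ and $d(x,y)=\rho-s$.
\end{example}

Finally we record where each hypothesis was used and what goes wrong without it.

\emph{Unboundedness of the class} produces the windows $W_k$. Proposition~\ref{prop:disc} is false for $\operatorname{Bd}(\mathbb R^m)$, because a separable metric space contains no uncountable discrete family of nonempty sets.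

\emph{Geodesics} are used in Lemma~\ref{lem:thick}, for the point $q$ in Lemma~\ref{lem:sep}, and for the connectedness hypotheses of Theorem~\ref{thm:Cu}. The union of two parallel lines $X=\mathbb R\times\{0,2\}\subset\mathbb R^2$ is unbounded, proper and satisfies (E) with $K=\emptyset$, $s_0=1$, but is not geodesic. The class of $X$ contains $\mathbb R\times\{0\}$ and is disconnected: a set that meets $\mathbb R\times\{2\}$ is at Hausdorff distance at least $2$ from every set that does not.

\emph{Properness} gives (H1), (H4), (H5), the compactness of bounded closed sets, and local compactness. The separable Hilbert space $X=\ell_2$ is unbounded, geodesic and satisfies (E), but the nonempty subsets of an orthonormal basis are uncountably many points of $\operatorname{Bd}(X)$ at mutual distance $\sqrt2$, so $\operatorname{Bd}(X)$ is not homeomorphic to the separable space $Q\setminus\{pt\}$.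

\emph{Condition \textup{(E)}} makes the holes vary continuously with their radii: Lemma~\ref{lem:cont} needs a point just inside a hole to be close to the boundary sphere. In $[0,\infty)$, for a center $p\in(0,s_0)$ and $x\in[0,p)$, $p<\rho\le s_0$, the only point at distance $\rho$ from $p$ is $p+\rho$, and the equality required in (E) fails. Correspondingly $\rho\mapsto[0,\infty)\setminus B(p,\rho)$ is discontinuous at $\rho=p$: the point $0$ belongs to the set for $\rho=p$, at distance $2p$ from the rest, and disappears for $\rho>p$. Such behavior on a bounded set $K$ is harmless because the windows can be placed outside $K$.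

\begin{thebibliography}{9}

\bibitem{BZ} Banakh and Zarichnyy, Cent. Eur. J. Math. 6 (2008), 77--86.

\bibitem{Cu} Curtis, Compositio Math. 40 (1980), 139--152.

\bibitem{HS} Henderson and Schori, Bull. AMS 76 (1970), 121--124.

\bibitem{KS} Wieslaw Kubis and Katsuro Sakai, \emph{Hausdorff hyperspaces of $R^m$ and their dense subspaces}, arXiv:0712.0786 (2007).

\bibitem{To} Toru\'nczyk, Fund. Math. 111 (1981), 247--262; correction, Fund. Math. 125 (1985), 89--93.

\end{thebibliography}
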